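# Large components below the average-degree threshold in products of irregular graphs

## 1. From the $3\times 3$ grid to $P_3^t$

Let $P_3$ be the path on three vertices, leaf–center–leaf. Its degrees are $1,2,1$ and its average degree is $4/3$. The product of two copies of $P_3$ is the $3\times3$ grid. It has four corners of degree $2$, four side vertices of degree $3$ and one middle vertex of degree $4$, so the average degree is $(8+12+4)/9=8/3=\frac43+\frac43$ and the maximum degree is $4=2+2$. Degrees add over the coordinates, and so do average degrees and maximum degrees.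

Now take $t$ coordinates. A vertex of $P_3^t$ is a word of length $t$ whose letters are vertices of $P_3$. If $k$ of its letters are the center, its degree is $t+k$, and there are $\binom tk2^{t-k}$ such vertices. The average degree is $d=4t/3$ and the maximum degree is $2t$, attained only at the all-center word $o$.

Keep every edge independently with probability $p=(1-\epsilon)/d=\frac{3(1-\epsilon)}{4t}$. A vertex with $k$ centers then expects
$$p(t+k)=\tfrac34(1-\epsilon)\left(1+\tfrac kt\right)$$
open edges. For a typical vertex, $k\approx t/3$, this is about $1-\epsilon$. For the all-leaf words it is $\frac34(1-\epsilon)$. For $o$ it is $\frac32(1-\epsilon)$, which exceeds $1$ as soon as $\epsilon<\frac13$.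

Compare this with the hypercube $K_2^t$, where every vertex has degree $d=t$ and expects exactly $1-\epsilon$ open edges. There a component should die out quickly, and Section 3 shows that all components have order $O(\log|G|)$. In $P_3^t$ the average vertex tells the same story, but the vertex $o$ does not, and neither do the vertices around it: one step changes the degree by exactly one, so every vertex within distance $n$ of $o$ expects at least $\frac34(1-\epsilon)(2-\frac nt)$ open edges. With $\epsilon=\frac1{12}$ this is $\frac{11}{16}(2-\frac nt)$, which exceeds $1$ as long as $n<\frac6{11}t$. So there is a ball of linear radius in which the percolation looks supercritical. A branching process with mean offspring bounded above $1$, running for a linear number of generations, has size exponential in $t$, that is, a power of $|G|=3^t$.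

This suggests that, although $p$ is below $1/d$, the largest component of the percolated graph is polynomially large in $|G|$. Does this happen for products of arbitrary bounded irregular graphs? And how large does the component really get?

## 2. Bounded base graphs, percolation, and the statement

**Definition (Cartesian product).** For graphs $H_1,\dots,H_t$, the graph $\square_{i=1}^tH_i$ has vertex set $V(H_1)\times\cdots\times V(H_t)$. Two vertices are adjacent if and only if they differ in exactly one coordinate $i$ and their entries in that coordinate are adjacent in $H_i$.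

**Definition (bond percolation).** For a graph $G$ and $p\in[0,1]$, the random subgraph $G_p$ retains every edge of $G$ independently with probability $p$. Retained edges are called *open*.

We write $[t]=\{1,\dots,t\}$, $|G|$ for the number of vertices, $d(G)$ for the average degree, $\Delta(G)$ for the maximum degree, and $L_1(\cdot)$ for the order of the largest component. A graph is irregular if it is not regular. An event holds whp if its probability tends to $1$ as the dimension $t\to\infty$. The natural logarithm is $\log$.

Throughout, $G=\square_{i=1}^tG^{(i)}$, where the *base graphs* $G^{(i)}$ are connected with order $n_i\in[2,C]$. Write $d_i$ and $\Delta_i$ for the average and maximum degree of $G^{(i)}$. For $v\in V(G)$ we have $\deg(v)=\sum_i\deg_{G^{(i)}}(v_i)$, hence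
$$d:=d(G)=\sum_id_i,\qquad \Delta:=\Delta(G)=\sum_i\Delta_i.$$
A connected graph on $n_i$ vertices has at least $n_i-1$ edges, so $d_i\ge2(n_i-1)/n_i\ge1$. Therefore
$$t\le d\le\Delta\le(C-1)t,\qquad 2^t\le|G|\le C^t. \tag{1}$$
Degrees in a base graph lie in $[1,C-1]$, so changing one coordinate of $v$ changes $\deg(v)$ by at most $C-2<C$.

If $G^{(i)}$ is irregular, then $n_i\Delta_i-n_id_i=\sum_a(\Delta_i-\deg a)$ is a positive integer. So $\Delta_i-d_i\ge1/n_i\ge1/C$, and since $\Delta_i\le C-1$,
$$1-\frac{d_i}{\Delta_i}\ \ge\ \frac1{C(C-1)}. \tag{2}$$

For one particular family of bounded irregular base graphs, namely products of stars (our $P_3^t$ is one), it is known that whp the largest component of $G_p$ has order polynomial in $|G|$ throughout part of the sparse subcritical regime $p=\Theta(1/d)$, $p<1/d$. The problem comes from Sahar Diskin, Joshua Erde, Mihyun Kang, Michael Krivelevich, "Percolation on Irregular High-dimensional Product Graphs", arXiv:2211.10139 (2022), and asks whether this is universal. In precise form: given $C\ge3$ (an irregular connected graph has at least three vertices), is there $\epsilon_0(C)>0$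 such that for every $0<\epsilon<\epsilon_0$ there is $c=c(\epsilon,C)>0$, depending neither on $t$ nor on the base graphs, such that for every choice, for each $t$, of irregular connected $G^{(1)},\dots,G^{(t)}$ of order at most $C$, and $p=\frac{1-\epsilon}d$, whp $L_1(G_p)\ge|G|^c$? The base graphs may be chosen afresh for each $t$, as a triangular array. The answer is yes.

**Theorem 1.** Let $C\ge3$, $\epsilon_0=\frac1{C(C-1)}$, $0<\epsilon<\epsilon_0$. There is $c=c(\epsilon,C)>0$ such that for all irregular connected $G^{(i)}$ of order at most $C$ and $p=(1-\epsilon)/d$, whp $L_1(G_p)\ge|G|^c$. For $\epsilon\le\epsilon_0/2$, $c$ may be chosen depending on $C$ only.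

In every proof below, "$t$ large" means $t\ge t_0$ with $t_0$ depending only on the displayed constants ($C$, $\eta$, $\xi$, $\epsilon$), never on the base graphs. So all statements are uniform over base graphs and cover triangular arrays.

## 3. The threshold is set by the maximum degree

The example suggests that the maximum degree, and not the average degree, decides when polynomial components appear. This is the statement we prove; regular base graphs are allowed in it.

**Theorem 2.** Let $C\ge2$, $\eta\in(0,1]$, and let all base graphs be connected with orders in $[2,C]$.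
(a) If $p\ge(1+\eta)/\Delta$, then whp $L_1(G_p)\ge|G|^c$ with $c=\eta^2/(5000\,C\log C)$.
(b) If $p\le(1-\eta)/\Delta$, then whp $L_1(G_p)\le\lceil4\eta^{-2}\log|G|\rceil$.

Part (b) is the easy direction, and covers the hypercube with $p=(1-\epsilon)/t$. We recall two standard Chernoff bounds. For $X\sim\mathrm{Bin}(N,p)$ and $\mu=Np$,
$$P\big(X\le(1-\delta)\mu\big)\le e^{-\delta^2\mu/2}\quad(0\le\delta\le1),\qquad P(X\ge j)\le e^{j-\mu}\left(\frac\mu j\right)^j\quad(j\ge\mu,\ j\geq 1). \tag{3}$$

**Lemma 1 (exploration bound).** Let $\eta\in(0,1]$, let $\Gamma$ be a finite graph of maximum degree at most the integer $\Delta'$, and let $p\Delta'\le1-\eta$. Then for each vertex $v$ and each $k\ge1$, the component of $v$ in $\Gamma_p$ has order at least $k$ with probability at most $e^{-\eta^2(k-1)/2}$.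

*Proof.* Let $j=k-1$; the case $j=0$ is trivial. Explore the component of $v$ vertex by vertex: take a discovered vertex that is not yet processed, query its edges to undiscovered vertices one by one, and mark the other endpoint as discovered when the edge is open. Stop as soon as $k$ vertices are discovered. The vertex discovered last has not been processed, so at most $j$ vertices have been processed, wholly or in part. So at most $j\Delta'$ queries were made. They are independent Bernoulli$(p)$ trials, because no edge is queried twice, and if the component has order at least $k$ then exactly $j$ of them succeeded. The probability is therefore at most $P(\mathrm{Bin}(j\Delta',p)\ge j)$. Let $\mu=j\Delta'p\le(1-\eta)j$. If $\mu=0$ the probability is $0$. Otherwise apply (3); the bound $e^{j-\mu}(\mu/j)^j$ is increasing in $\mu$ for $\mu\le j$, since $-\mu+j\log\mu$ has derivative $-1+j/\mu\ge0$. Hence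
$$P(\mathrm{Bin}(j\Delta',p)\ge j)\le\big((1-\eta)e^\eta\big)^j\le e^{-\eta^2j/2},$$
where the last step is $\log(1-\eta)\le-\eta-\eta^2/2$ for $\eta<1$, and is trivial for $\eta=1$. $\square$

**Proof of Theorem 2(b).** Let $j=\lceil4\eta^{-2}\log|G|\rceil$. By Lemma 1 with $\Gamma=G$, $\Delta'=\Delta$, $k=j+1$, and a union bound over the vertices, some component has order at least $j+1$ with probability at most $|G|e^{-\eta^2j/2}\le|G|\cdot|G|^{-2}\to0$. $\square$

## 4. Counting edges that lead back

For part (a), the natural plan is the one from Section 1. Start at a vertex of maximum degree and explore in layers $S_0,S_1,S_2,\dots$, where $S_{k+1}$ is found by querying edges from $S_k$ to undiscovered vertices. Degrees stay near $\Delta$ within a small linear distance, so a vertex of $S_k$ has comfortably more than $1/p$ edges. But edges to already discovered vertices cannot be used. Let $U$ be the discovered set. If each vertex of $S_k$ has only a small multiple of $t$ neighbors in $U$, the process stays supercritical.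

How many neighbors in $U$ can a vertex have? The obvious bound is $\min(|U|,\Delta)$. It helps only while $|U|$ is at most a small multiple of $t$. Since $t$ is of the order of $\log|G|$, this produces only a component of order $\Theta(\log|G|)$, far from a power of $|G|$. Here the plan stops working: once $|U|$ exceeds $\Delta$, counting vertices does not rule out that the layer is surrounded by discovered vertices.

The way past this is to bound the edges inside $U$ in total, instead of vertex by vertex. In a product of bounded graphs, a set of $\sigma$ vertices has average internal degree only $O(\log\sigma)$. So a set of exponential size $2^{\delta t}$ still has average internal degree $O(\delta t)$. The order is right: in the hypercube, a subcube of dimension $k$ has $2^k$ vertices, each with internal degree $k=\log_22^k$.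

The proof uses entropy. For a random variable $X$ with finitely many values let $\mathrm{Ent}(X)=\sum_xP(X=x)\log_2\frac1{P(X=x)}$, and let $\mathrm{Ent}(X|Y)=\sum_yP(Y=y)\,\mathrm{Ent}(X|Y=y)$. We use three textbook facts: a uniform variable on $\sigma$ values has entropy $\log_2\sigma$; the chain rule $\mathrm{Ent}(X_1,\dots,X_t)=\sum_i\mathrm{Ent}(X_i|X_{<i})$; and conditioning on more does not increase entropy.

**Lemma 2 (edges inside a set).** For nonempty $S\subseteq V(G)$, the number $e(S)$ of edges inside $S$ satisfies
$$2e(S)\le(C-1)\,|S|\log_2|S|. \tag{4}$$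

*Proof.* Let $X$ be uniform on $S$ and let $X_{-i}$ denote all coordinates but the $i$-th. Then
$$\log_2|S|=\mathrm{Ent}(X)=\sum_i\mathrm{Ent}(X_i|X_{<i})\ge\sum_i\mathrm{Ent}(X_i|X_{-i}).$$
For $v\in S$ let $k_i(v)$ be the number of elements of $S$ agreeing with $v$ outside coordinate $i$. Given $X_{-i}$, the coordinate $X_i$ is uniform on $k_i(X)$ values, so $\mathrm{Ent}(X_i|X_{-i})=\frac1{|S|}\sum_{v\in S}\log_2k_i(v)$. For integers $1\le k\le C$ we have $k-1\le(C-1)\log_2k$: both sides vanish at $k=1$, and $\log_2k\ge1$ for $k\ge2$. The vertex $v$ has at most $k_i(v)-1$ neighbors in $S$ in direction $i$. Summing,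
$$2e(S)\le\sum_i\sum_{v\in S}(k_i(v)-1)\le(C-1)|S|\sum_i\mathrm{Ent}(X_i|X_{-i})\le(C-1)|S|\log_2|S|.\qquad\square$$

For a $k$-dimensional subcube with $C=2$ both sides of (4) equal $k2^k$.

## 5. Layered growth for a linear number of steps

We now carry out the exploration. To use Lemma 2, the current layer must be a constant fraction of everything discovered. So we fix the layer sizes in advance as a slowly growing geometric sequence, and stop each layer when its quota is met.

**Lemma 3 (growth).** Let $C\ge2$, $\xi\in(0,1]$. There are $q>0$ and $t_0$ depending only on $\xi,C$ such that the following holds for $t\ge t_0$. Let $G$ be a product of $t$ connected graphs with orders in $[2,C]$, let $0<p\le2/t$, let $1\le n\le\frac{\xi t}{96(C-1)}$ be an integer, and let $v$ be a vertex such that $p\deg(u)\ge1+\xi$ for all $u$ at distance at most $n$ from $v$. Then with probability at least $q$ there are at least $(1+\xi/4)^{n-1}$ vertices, each joined to $v$ by a path of length exactly $n$ in $G_p$.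

*Proof.*

**Step 1: quotas and exploration.** This step fixes the layer sizes and makes all queries independent. Let
$$L=\lceil400/\xi^3\rceil,\quad m_0=1,\quad m_1=L,\quad m_{k+1}=\lceil(1+\tfrac\xi4)m_k\rceil\ (k\ge1).$$
Since $m_k\ge L\ge16/\xi$ for $k\ge1$, rounding up adds at most $1\le\frac\xi{16}m_k$, so
$$m_{k+1}\le\left(1+\tfrac{5\xi}{16}\right)m_k\qquad(k\ge1). \tag{5}$$
Put $S_0=\{v\}$. Given $S_0,\dots,S_k$ with $|S_j|=m_j$, let $U_k=\bigcup_{j\le k}S_j$ and process the vertices $w\in S_k$ one after another. For each $w$, query one by one its edges to vertices that are neither in $U_k$ nor already placed in $S_{k+1}$; if the edge is open, put its other endpoint into $S_{k+1}$. The layer succeeds, and stops, as soon as $|S_{k+1}|=m_{k+1}$. If $S_k$ is exhausted first, the exploration fails.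

A queried edge joins the vertex being processed to an undiscovered one. Suppose such an edge $wz$ came up for a second query. Both queries could not be made while processing $w$, since $w$ is processed once. And when $z$ is processed, $w$ is already discovered, so $wz$ is not queried. Hence no edge is queried twice, and conditionally on the past each query is an independent Bernoulli$(p)$ trial. Each vertex of $S_k$ is joined to $v$ by an open path of length exactly $k$, with one vertex in each layer.

**Step 2: the first layer.** Here a jump from $1$ to $L$ is made with constant probability. Since $\deg(v)$ is an integer and at least $1/p$, it is at least $\lceil1/p\rceil$, so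
$$P(\text{layer 1 succeeds})\ge P(\mathrm{Bin}(\lceil1/p\rceil,p)\ge L)\ge\tfrac12P(\mathrm{Poi}(1)\ge L)$$
for $t$ large. Indeed, the mean $p\lceil1/p\rceil$ lies in $[1,1+p]$, so the binomial law tends to $\mathrm{Poi}(1)$ as $p\to0$, and $p\le2/t$.

**Step 3: few edges are wasted.** This step bounds the unqueried edges in a failed layer. Let $1\le k\le n-1$ and consider layer $k+1$. At every time in this layer the discovered set $U$ has $|U|\le1+\sum_{j=1}^{k+1}m_j$. Since $m_j\le(1+\frac\xi4)^{-(k+1-j)}m_{k+1}$ for $j\ge1$, the sum is at most $m_{k+1}(1+\frac4\xi)$, and with (5)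
$$|U|\le m_{k+1}\left(2+\tfrac4\xi\right)\le\tfrac6\xi m_{k+1}\le\tfrac{12}\xi m_k. \tag{6}$$
Also $m_k\le L(1+\frac{5\xi}{16})^{k-1}\le Le^{5\xi k/16}$, and $\frac5{16}\log_2e<\frac12$. As $k\le n\le\frac{\xi t}{96(C-1)}$, for $t$ large
$$\log_2\frac{12m_k}\xi\le\log_2\frac{12L}\xi+\frac{\xi k}2\le\frac{\xi^2t}{96(C-1)}.$$
Suppose the layer fails. Then every unqueried edge at a vertex $w\in S_k$ joins $w$ to a vertex of the final discovered set $U$. By Lemma 2 and (6), the number of such pairs ($w$, edge at $w$) is at most
$$2e(U)\le(C-1)\cdot\frac{12m_k}\xi\cdot\frac{\xi^2t}{96(C-1)}=\frac{\xi t}8m_k\le\frac\xi{4p}m_k,$$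
using $t\le2/p$.

**Step 4: a later layer fails with small probability.** This step turns the edge count into a Chernoff bound. Vertices of $S_k$ are within distance $n$ of $v$, so they have degree at least $(1+\xi)/p$. If the layer fails, at least
$$(1+\xi)\frac{m_k}p-\frac{\xi m_k}{4p}=\left(1+\tfrac{3\xi}4\right)\frac{m_k}p$$
queries were made, with fewer than $m_{k+1}$ successes. Continue the sequence of queries by fresh independent trials after the layer ends, and let $N=\lceil(1+\frac{3\xi}4)m_k/p\rceil$. Failure implies that the first $N$ trials contain fewer than $m_{k+1}$ successes. Their expected number $\mu=Np$ is at least $(1+\frac{3\xi}4)m_k$, and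
$$\left(1-\tfrac\xi4\right)\left(1+\tfrac{3\xi}4\right)=1+\tfrac\xi2-\tfrac{3\xi^2}{16}\ge1+\tfrac{5\xi}{16},$$
so by (5) $m_{k+1}\le(1-\frac\xi4)\mu$. By (3), the conditional probability of failure is at most $e^{-(\xi/4)^2\mu/2}\le e^{-\xi^2m_k/32}$.

**Step 5: all layers together.** We sum the failure probabilities. As $m_k\ge L(1+\frac\xi4)^{k-1}\ge L(1+\frac{\xi(k-1)}4)$,
$$\sum_{k\ge1}e^{-\xi^2m_k/32}\le\frac{e^{-\xi^2L/32}}{1-e^{-\xi^3L/128}}\le\frac{e^{-12.5}}{1-e^{-3}}\le\frac12,$$
because $\xi^2L\ge\xi^3L\ge400$. So all layers up to $n$ succeed with probability at least $q:=\frac14P(\mathrm{Poi}(1)\ge L)$. Then $|S_n|=m_n\ge(1+\xi/4)^{n-1}$. $\square$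

## 6. Many independent attempts

Lemma 3 succeeds with probability bounded away from zero, not whp, and one starting vertex cannot give more. In $P_3^t$ the vertex $o$ is isolated with probability $(1-p)^{2t}\to e^{-3(1-\epsilon)/2}>0$, and $o$ is the only vertex of maximum degree. So we need many starting points of nearly maximum degree whose explorations do not interfere. We get them by freezing a small linear number of coordinates. Different frozen values give vertex-disjoint copies of a smaller product, and the freezing costs only a small part of the degree.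

**Proof of Theorem 2(a).** By monotonicity in $p$ we may take $p=(1+\eta)/\Delta$, so $p\le2/t$ by (1). Let
$$m=\left\lfloor\frac{\eta t}{8C}\right\rfloor,\qquad n=\left\lfloor\frac{\eta t}{400C}\right\rfloor,\qquad I=[m],\qquad t'=t-m\ge\tfrac78t.$$

**Step 1: fibers.** This step provides the independence. For $x\in\prod_{i\in I}V(G^{(i)})$ let $F_x$ be the set of $u$ with $u_i=x_i$ for all $i\in I$. Each fiber $F_x$ induces a copy of $G'=\square_{i\notin I}G^{(i)}$. There are at least $2^m$ fibers; they are vertex-disjoint, so the percolations inside them are independent.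

**Step 2: the hypothesis of Lemma 3 holds in each fiber.** Let $v'\in V(G')$ have a maximum-degree vertex in each coordinate, so $\deg_{G'}(v')\ge\Delta-Cm$. A vertex $u'$ within distance $n$ of $v'$ has $\deg_{G'}(u')\ge\Delta-C(m+n)$, and $\frac{C(m+n)}\Delta\le\frac{C(m+n)}t\le\frac\eta4$. Hence
$$p\deg_{G'}(u')\ge(1+\eta)(1-\tfrac\eta4)=1+\tfrac{3\eta}4-\tfrac{\eta^2}4\ge1+\tfrac\eta2.$$
So Lemma 3 applies to $G'$, which has $t'$ coordinates, with $\xi=\eta/2$. Indeed $p\le2/t\le2/t'$, and $\frac{\xi t'}{96(C-1)}\ge\frac{7\eta t}{1536(C-1)}\ge\frac{\eta t}{400C}\ge n$, and $n\ge1$ for $t$ large.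

**Step 3: conclusion.** Independently in each fiber, with probability at least $q=q(\eta,C)>0$ there is a component of order at least $(1+\eta/8)^{n-1}$. Since $\log(1+\frac\eta8)\ge\frac\eta8-\frac{\eta^2}{128}\ge\frac\eta{10}$ and $n-1\ge\frac{\eta t}{400C}-2$, for $t$ large this is at least
$$e^{\frac\eta{10}(n-1)}\ge e^{\eta^2t/(5000C)}\ge|G|^{\eta^2/(5000C\log C)},$$
using $|G|\le C^t$. The probability that no fiber succeeds is at most $(1-q)^{2^m}\to0$. $\square$

**Proof of Theorem 1.** By (2), $d_i\le(1-\epsilon_0)\Delta_i$ for all $i$, so $d\le(1-\epsilon_0)\Delta$ and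
$$p\Delta=(1-\epsilon)\frac\Delta d\ge\frac{1-\epsilon}{1-\epsilon_0}>1.$$
Theorem 2(a) with $\eta=\min\{1,\frac{1-\epsilon}{1-\epsilon_0}-1\}$ gives the claim. If $\epsilon\le\epsilon_0/2$, then $\frac{1-\epsilon}{1-\epsilon_0}\ge\frac{1-\epsilon_0/2}{1-\epsilon_0}\ge1+\frac{\epsilon_0}2$, because $(1+\frac{\epsilon_0}2)(1-\epsilon_0)=1-\frac{\epsilon_0}2-\frac{\epsilon_0^2}2$. So $\eta=\epsilon_0/2$ may be used, and $c$ depends on $C$ only. $\square$

## 7. The exact range of $\epsilon$

For $P_3^t$ the computation of Section 1 gives $\frac13$ as the critical value of $\epsilon$. In general one asks for the base graph whose average degree is, relatively, closest to its maximum degree.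

**Corollary.** Let $C\ge3$ and $\epsilon_*(C)=\min\{1-d(H)/\Delta(H)\}$ over irregular connected $H$ with $|H|\le C$. The property in the question holds for every $\epsilon\in(0,\epsilon_*(C))$ and fails for every $\epsilon\in(\epsilon_*(C),1)$. Moreover $\epsilon_*(3)=\frac13$, $\epsilon_*(4)=\frac16$, $\epsilon_*(C)=\frac1{C(C-2)}$ for odd $C\ge5$, and $\epsilon_*(C)=\frac1{(C-1)(C-3)}$ for even $C\ge6$.

*Proof.*

**Step 1: the two ranges.** This step reads off the range from Theorem 2. If $\epsilon<\epsilon_*$, then $d\le(1-\epsilon_*)\Delta$, so $p\Delta\ge\frac{1-\epsilon}{1-\epsilon_*}>1$, and Theorem 2(a) applies as in the proof of Theorem 1. If $\epsilon>\epsilon_*$, let all $G^{(i)}$ equal a minimizer $H$. Then $p\Delta=\frac{1-\epsilon}{1-\epsilon_*}<1$ is a constant, and Theorem 2(b) gives whp $L_1(G_p)=O(\log|G|)$, which is smaller than $|G|^c$ for every fixed $c>0$ and $t$ large.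

**Step 2: the value of $\epsilon_*$.** This is a parity computation. Let $H$ have order $n$ and let $f=n\Delta(H)-2e(H)$, an integer with $f\ge1$. Then $1-d(H)/\Delta(H)=\frac f{n\Delta(H)}$.

If $f\ge2$, the value is at least $\frac2{C(C-1)}$. This is attained by $K_C$ minus an edge, which is connected, has maximum degree $C-1$ since $C\ge3$, and has $f=2$.

If $f=1$, then $n\Delta(H)=2e(H)+1$ is odd, so $n$ and $\Delta(H)$ are odd. As $n-1$ is even, $\Delta(H)\le n-2$. For $n=3$ this forces $\Delta(H)=1$ and degrees $1,1,0$, which is disconnected. For odd $n\ge5$ the value is at least $\frac1{n(n-2)}$. This is attained by the complement of the disjoint union of a $P_3$ and a perfect matching on the other $n-3$ vertices: one vertex has degree $n-3$ and all others have degree $n-2$, so $f=1$, and the graph is connected because its complement is disconnected.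

So for $C=3,4$ only $f\ge2$ occurs, and $\epsilon_*(3)=\frac13$, $\epsilon_*(4)=\frac16$. For odd $C\ge5$ the best case with $f=1$ is $n=C$, and $\frac1{C(C-2)}\le\frac2{C(C-1)}$ since $C-1\le2(C-2)$. For even $C\ge6$ the best case with $f=1$ is $n=C-1$, and $\frac1{(C-1)(C-3)}\le\frac2{C(C-1)}$ since $C\le2(C-3)$. $\square$

## 8. An upper bound: few vertices have large degree

The exponent in Theorem 2(a) is small, because we only looked near vertices of maximum degree. How large is the component really? An upper bound comes from a short observation: once the few vertices of degree at least $(1+\frac\epsilon2)d$ are removed, the rest is subcritical in the sense of Lemma 1.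

Recall Hoeffding's inequality: if $Y=\sum_iY_i$ with independent $Y_i$ taking values in intervals of length $\ell_i$, then $P(Y-EY\ge s)\le\exp(-2s^2/\sum_i\ell_i^2)$ for $s\ge0$, and the same holds for $P(Y-EY\le-s)$.

**Theorem 3.** Let all base graphs be connected with orders in $[2,C]$. For every $\epsilon\in(0,1)$ and $p=(1-\epsilon)/d$, whp $L_1(G_p)\le|G|^{1-a\epsilon^2}$ with $a=\frac1{4C^2\log C}$.

*Proof.*

**Step 1: the exceptional set is small.** Let $W=\{v:\deg(v)\ge(1+\frac\epsilon2)d\}$. For uniform $v$, $\deg(v)$ is a sum of $t$ independent variables with mean $d$ and ranges at most $C$. By Hoeffding, $d\ge t$ and $|G|\le C^t$,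
$$|W|\le|G|\,e^{-2(\epsilon d/2)^2/(tC^2)}\le|G|\,e^{-\epsilon^2t/(2C^2)}\le|G|^{1-\epsilon^2/(2C^2\log C)}=|G|^{1-2a\epsilon^2}.$$

**Step 2: the rest is subcritical.** In $G-W$, the maximum degree times $p$ is at most $(1-\epsilon)(1+\frac\epsilon2)\le1-\frac\epsilon2$. Lemma 1 with $\eta=\epsilon/2$ and a union bound, exactly as in the proof of Theorem 2(b), show that whp all components of $(G-W)_p$ have order at most $J=\lceil16\epsilon^{-2}\log|G|\rceil$.

**Step 3: gluing.** We bound a component of $G_p$ by its pieces. A component missing $W$ is a component of $(G-W)_p$ and has order at most $J$. A component meeting $W$ consists of vertices of $W$ and of components of $(G-W)_p$, each containing a neighbor of $W$; there are at most $|W|(C-1)t$ of the latter. So whp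
$$L_1(G_p)\le J+|W|\big(1+(C-1)tJ\big)\le|G|^{1-a\epsilon^2}$$
for $t$ large: $J$ is polynomial in $t$, and $|G|^{a\epsilon^2}\ge2^{a\epsilon^2t}$ absorbs polynomial factors, while $1-a\epsilon^2>\frac12$ takes care of the lone $J$. $\square$

## 9. A tilted measure on high-degree vertices

The defect $\Theta(\epsilon^2)$ in the exponent is the correct order.

**Theorem 4.** For each $C\ge3$ there are $\epsilon_1,A>0$ such that for $0<\epsilon<\epsilon_1$, all irregular connected $G^{(i)}$ of order at most $C$ and $p=(1-\epsilon)/d$, whp $L_1(G_p)\ge|G|^{1-A\epsilon^2}$.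

The rest of the notes proves this. The plan is to start explorations not only at vertices of maximum degree but at all vertices of degree about $(1+O(\epsilon))d$, chosen so that they are slightly supercritical. There are $|G|^{1-O(\epsilon^2)}$ of them. Each is near a component of order $e^{\Theta(\epsilon^2t)}$, and a second round of percolation merges a constant proportion of these components.

From now on, $B,B_1,\dots$ and $b,\alpha$ denote positive constants depending only on $C$. "$\epsilon$ small" means $\epsilon\le\epsilon_1(C)$, and then $t\ge t_0(\epsilon,C)$.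

**Step 1: the measure.** We want a product measure concentrated on vertices of degree about $(1+O(\epsilon))d$ that is nearly uniform there. For $\theta\in[0,1]$ put
$$\mu_{\theta,i}(a)=\frac{e^{\theta\deg(a)}}{Z_i(\theta)},\quad Z_i(\theta)=\sum_{a\in V(G^{(i)})}e^{\theta\deg(a)},\quad\mu_\theta=\bigotimes_i\mu_{\theta,i},\quad\psi(\theta)=\sum_i\log Z_i(\theta).$$
For $P_3$ the center gets mass $\frac{e^{2\theta}}{e^{2\theta}+2e^\theta}=\frac{e^\theta}{e^\theta+2}$, which is $\frac13$ at $\theta=0$ and grows with $\theta$. In general $\psi(0)=\log|G|$, $\psi'(\theta)=E_\theta\deg$, $\psi'(0)=d$, and $\psi''(\theta)=\sum_i\mathrm{Var}_{\theta,i}(\deg)$.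

All atoms of $\mu_{\theta,i}$ are at least $\alpha:=e^{-C}/C$. Since $G^{(i)}$ is irregular, it has two vertices $a,b'$ whose degrees differ by at least $1$, and $\mathrm{Var}=\frac12\sum_{y,z}\mu(y)\mu(z)(\deg y-\deg z)^2\ge\mu(a)\mu(b')\ge\alpha^2$. Degrees range over an interval of length less than $C$, so the variance is at most $C^2$. Thus
$$\alpha^2t\le\psi''\le C^2t. \tag{7}$$
Now fix
$$B=\frac{4C}{\alpha^2},\qquad\theta=B\epsilon\ (\le1),\qquad x=\psi'(\theta),\qquad\Lambda=\psi(\theta)-\theta x,\qquad\mu=\mu_\theta.$$

**Step 2: three estimates.** These describe the size of the world that $\mu$ sees. Integrating (7) from $0$ to $\theta$ and using $d\le Ct$,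
$$(1+4\epsilon)d\le d+4C\epsilon t\le x\le d+C^2B\epsilon t. \tag{8}$$
Since $\frac{d}{du}\big(u\psi'(u)-\psi(u)\big)=u\psi''(u)$,
$$\log|G|-\Lambda=\int_0^\theta u\psi''(u)\,du\le B_1\epsilon^2t,\qquad B_1=\tfrac12C^2B^2. \tag{9}$$
Finally, $\mu(v)=e^{\theta\deg(v)-\psi(\theta)}$ and $\psi(\theta)=\Lambda+\theta x$, so
$$\mu(v)=e^{-\Lambda+\theta(\deg(v)-x)},\qquad\#\{v:\deg(v)\ge y\}\le\sum_ve^{\theta(\deg(v)-y)}=e^{\Lambda+\theta(x-y)}. \tag{10}$$
So there are roughly $e^\Lambda=|G|^{1-O(\epsilon^2)}$ vertices of degree about $x$, each of mass about $e^{-\Lambda}$.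

**Step 3: the drift of the degree.** We will follow walks that start at vertices of degree about $x$, and we need to know that the degree does not fall fast along them. For $a\in V(G^{(i)})$ and $v\in V(G)$ put
$$g_i(a)=\sum_{b'\sim a}(\deg b'-\deg a),\qquad D(v)=\sum_ig_i(v_i)=\sum_{w\sim v}(\deg w-\deg v).$$
For $P_3$, $g(\text{leaf})=1$ and $g(\text{center})=-2$; a vertex of $P_3^t$ with $k$ centers has $D=(t-k)-2k=t-3k$, which vanishes at the typical value $k=t/3$.

In general $|g_i|\le C^2$, and under the uniform measure $E_0g_i=0$, because each edge contributes once with each sign. Moreover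
$$\left|\frac d{du}E_ug_i\right|=|\mathrm{Cov}_u(g_i,\deg)|=|E_u[g_i(\deg-E_u\deg)]|\le C^3,$$
so $E_\mu D\ge-C^3\theta t$. The drift is negative, but only of relative order $\epsilon$.

**Step 4: typical vertices.** Let $\beta=\epsilon^2$ and
$$T=\{v:\ |\deg(v)-x|\le\beta t,\ D(v)\ge-C^3\theta t-\beta t\}.$$
Under $\mu$ the degree is a sum of independent variables with ranges at most $C$, and $D$ is such a sum with ranges at most $2C^2$. By Hoeffding,
$$\mu(T^c)\le2e^{-2\beta^2t/C^2}+e^{-\beta^2t/(2C^4)}\le3e^{-\beta^2t/(2C^4)}. \tag{11}$$

## 10. Two rounds, and why a plain union bound loses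

Let $p_1=(1-2\epsilon)/d$ and define $p_2$ by $(1-p_1)(1-p_2)=1-p$. Then $G_p$ is distributed as $G_{p_1}\cup G_{p_2}$ with independent $G_{p_1},G_{p_2}$, and
$$p_2=\frac{p-p_1}{1-p_1}\ge p-p_1=\frac\epsilon d\ge\frac\epsilon{Ct}. \tag{12}$$
Put
$$b=\frac1{96C},\qquad n=m=\lfloor b\epsilon t\rfloor,\qquad\tau=\epsilon^{5/4},\qquad K=(1+\tfrac\epsilon4)^{n-1}.$$

The first approach one would try is this. Use Lemma 3 at each $v\in T$, in fibers as in Section 6, to find near $v$ a component of $G_{p_1}$ of order at least $K$. There are at most $|G|/K$ such components. Then show that for every division of them into two classes, both near a constant proportion of $T$, some $G_{p_2}$-path joins the classes; take a union bound over the at most $2^{|G|/K}$ divisions. For one division, the number of candidate connecting paths will be about $e^\Lambda$ up to a polynomial and a factor $e^{\theta\beta t}$, so the failure probability is about $\exp(-e^{\Lambda})$ up to such corrections. So the argument needs $|G|/K\ll e^\Lambda$ with an exponential margin.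

This is false. By (7), $\log|G|-\Lambda\ge\frac12\alpha^2\theta^2t=\frac{8C^2}{\alpha^2}\epsilon^2t$, while $K\le e^{\epsilon n/4}\le e^{b\epsilon^2t/4}$ with $b=\frac1{96C}$. So $|G|/K$ exceeds $e^\Lambda$ by an exponential factor.

The remedy is to count components by the *high-degree* vertices they contain. If each relevant component contains $K$ vertices of degree at least $x-\delta t$, then by (10) there are at most $e^{\Lambda+\theta\delta t}/K$ of them, and we win if $\theta\delta t$ is a small fraction of $\log K$. What $\delta$ can be guaranteed? The trivial bound is that $n$ steps lower the degree by at most $Cn$, so $\delta t\approx Cn$. This costs $\theta Cn\approx\frac B{96}\epsilon^2t$, which is again more than $\log K\le\frac{\epsilon^2t}{384C}$, as $B\ge4C$. So we need $\delta=o(\epsilon)$.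

Here the drift helps. Starting in $T$, the degree falls by only $O(\epsilon)$ per step on average, hence by $O(\epsilon n)=O(\epsilon^2t)$ in $n$ steps, far less than $Cn$. An exponential moment estimate with parameter $s=\sqrt\epsilon$ will turn this into a bound on all low-degree endpoints with $\delta=\tau=\epsilon^{5/4}$. Two comparisons govern the choice: $\theta\tau\asymp\epsilon^{9/4}\ll\epsilon^2$, so that the counting is affordable, and $s\tau=\epsilon^{7/4}\gg\epsilon^2$, so that the moment bound wins.

**Definition (big component).** A component of $G_{p_1}$ is *big* if it contains at least $K$ vertices of degree (in $G$) at least $x-\tau t$.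

## 11. Every typical vertex is near a big component

**Claim 1.** Whp every $v\in T$ is within distance $2$ of a big component.

*Proof.* Fix $v\in T$.

**Step 1: quadratically many fibers near $v$.** We need failure probability below $C^{-t}$ for each $v$, and a linear number of attempts with small constant success probability would not suffice. Let $I=[m]$. For $i<j$ in $I$ let $r=r^{ij}$ be obtained from $v$ by replacing $v_i,v_j$ by fixed neighbors of them in $G^{(i)},G^{(j)}$, and let $F^{ij}$ be the fiber of vertices agreeing with $r^{ij}$ on $I$. Since $r^{ij}$ differs from $v$ exactly in the coordinates $i,j$, different pairs give different, hence disjoint, fibers, and the percolations in them are independent. Each fiber is a copy of $G'=\square_{k\notin I}G^{(k)}$, in which $r$ corresponds to $v'=(v_k)_{k\notin I}$. Write $\deg'$ for the degree in $G'$.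

**Step 2: growth from $r$.** This step checks the hypotheses of Lemma 3. Vertices of $G'$ within distance $n$ of $v'$ satisfy, by (8), $v\in T$, $C(m+n)\le\frac{\epsilon t}{48}$ and $t\le d$,
$$\deg'\ge\deg(v)-C(m+n)\ge(1+4\epsilon)d-\epsilon^2t-\frac{\epsilon t}{48}\ge(1+3.5\epsilon)d$$
for $\epsilon$ small. Hence $p_1\deg'\ge(1-2\epsilon)(1+3.5\epsilon)=1+1.5\epsilon-7\epsilon^2\ge1+\epsilon$ for $\epsilon\le\frac1{14}$. Also $p_1\le\frac1t\le\frac2{t-m}$, and $n\le\frac{\epsilon t}{96C}\le\frac{\epsilon(t-m)}{96(C-1)}$, since the last inequality is equivalent to $Cm\le t$. By Lemma 3 with $\xi=\epsilon$, with probability at least $q=q(\epsilon,C)>0$ at least $K$ vertices of the fiber are joined to $r$ by open paths of length exactly $n$ in the fiber.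

**Step 3: a weight that detects low degrees.** We now show that these endpoints are very unlikely to include a vertex of low degree. Let $Z$ be the number of $u$ in the fiber with $\deg(u)<x-\tau t$ joined to $r$ by an open path of length exactly $n$ in the fiber. Such $u$ agrees with $r$ on $I$. If $u$ corresponds to $u'\in V(G')$, then
$$\deg'(u')-\deg'(v')=\deg(u)-\deg(r)<(x-\tau t)-(x-\beta t-2C)\le-\frac{\tau t}2$$
for $\epsilon$ small and $t$ large, because $\deg(r)\ge\deg(v)-2C\ge x-\beta t-2C$ and $\beta=\epsilon^2$ is much smaller than $\tau$. Let
$$s=\sqrt\epsilon\le\frac1C,\qquad h(w)=e^{-s(\deg'(w)-\deg'(v'))}.$$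
Then $h(u')\ge e^{s\tau t/2}$ for every $u$ counted by $Z$. A given path of length $n$ is open with probability $p_1^n$. With $M$ the adjacency matrix of $G'$, whose power $M^n$ counts walks of length $n$,
$$EZ\le e^{-s\tau t/2}\,p_1^n\,(M^nh)(v'). \tag{13}$$

**Step 4: one step of the walk.** This step shows that $p_1M$ multiplies $h$ by at most $e^{O(\epsilon)}$ near $v'$. Let $w$ be at distance at most $n$ from $v'$ and let $D'(w)=\sum_{k\notin I}g_k(w_k)=\sum_{z\sim w}(\deg'(z)-\deg'(w))$. For $z\sim w$ we have $|s(\deg'(z)-\deg'(w))|\le sC\le1$, so $e^y\le1+y+y^2$ for $|y|\le1$ gives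
$$(Mh)(w)=h(w)\sum_{z\sim w}e^{-s(\deg'(z)-\deg'(w))}\le h(w)\big[\deg'(w)-sD'(w)+s^2C^2\deg'(w)\big].$$
The vertex $w$ differs from $v'$ in at most $n$ coordinates, each of which changes the drift by at most $2C^2$, and dropping the coordinates in $I$ changes it by at most $C^2m$. Since $v\in T$ and $3C^2b\le C$,
$$D'(w)\ge D(v)-C^2m-2C^2n\ge-(C^3B+1+C)\epsilon t=:-B_3\epsilon t.$$
By (8) and $v\in T$,
$$\deg'(w)\le\deg(v)+Cn\le x+\epsilon^2t+\frac{\epsilon t}{96}\le d+(C^2B+2)\epsilon t=:d+B_4\epsilon t.$$
Since $p_1\le\frac1d\le\frac1t$ and $s^2=\epsilon$, $s\le1$,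
$$p_1(Mh)(w)\le h(w)\big[(1+B_4\epsilon)(1+C^2\epsilon)+sB_3\epsilon\big]\le h(w)e^{B_5\epsilon},\qquad B_5=B_3+B_4+C^2, \tag{14}$$
where the last step is $(1+y_1)(1+y_2)+y_3\le e^{y_1+y_2}(1+y_3)\le e^{y_1+y_2+y_3}$ for nonnegative $y_i$.

**Step 5: iterating.** We apply (14) $n$ times. We have $(M^nh)(v')=\sum_w(M^{n-1})_{v'w}(Mh)(w)$, where the $w$ that contribute are endpoints of walks of length $n-1$ from $v'$, so they are within distance $n$ and (14) applies. Thus $p_1^n(M^nh)(v')\le e^{B_5\epsilon}p_1^{n-1}(M^{n-1}h)(v')$. Repeating this for walks of lengths $n-2,\dots,0$, and using $h(v')=1$, we get $p_1^n(M^nh)(v')\le e^{B_5\epsilon n}\le e^{B_5b\epsilon^2t}$. With (13) and $s\tau=\epsilon^{7/4}$,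
$$EZ\le\exp\left(B_5b\,\epsilon^2t-\tfrac12\epsilon^{7/4}t\right)\le e^{-\epsilon^2t}\le\frac q2,$$
where the second inequality holds as soon as $\epsilon^{1/4}\le\frac1{2(B_5b+1)}$, and the last for $t$ large.

**Step 6: all fibers, all vertices.** By Step 2, Step 5 and Markov's inequality, in each fiber with probability at least $q-\frac q2=\frac q2$ there are at least $K$ vertices joined to $r^{ij}$ by open paths of length $n$ and none of them has degree below $x-\tau t$. Then $r^{ij}$, which is at distance $2$ from $v$, lies in a big component. These events are independent over the $\binom m2$ fibers, so $v$ fails the claim with probability at most $(1-\frac q2)^{\binom m2}$. As $m=\lfloor b\epsilon t\rfloor$, this is $e^{-\Omega_{\epsilon,C}(t^2)}$, and a union bound over at most $C^t$ vertices finishes the proof. $\square$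

## 12. Counting and merging the big components

**The number of big components.** Each big component contains at least $K$ vertices of degree at least $x-\tau t$, so by (10) there are at most $e^{\Lambda+\theta\tau t}/K$ of them. Since $\log(1+\frac\epsilon4)\ge\frac\epsilon5$ and $n-1\ge b\epsilon t-2$, we have $K\ge e^{b\epsilon^2t/6}$ for $t$ large. As $\theta\tau=B\epsilon^{9/4}\le(\frac16-\frac18)b\epsilon^2$ for $\epsilon$ small, the number of big components is at most
$$e^{\Lambda-b\epsilon^2t/8}. \tag{15}$$

To find many connecting paths we need an isoperimetric statement for $\mu$. Call two vertices *Hamming neighbors* if they differ in exactly one coordinate; their entries there need not be adjacent. Recall the Efron–Stein inequality: for a product probability measure and a square-integrable $f$, $\mathrm{Var}(f)\le\sum_iE\,\mathrm{Var}_i(f)$, where $\mathrm{Var}_i$ is the variance over coordinate $i$ with the others fixed.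

**Claim 2.** Condition on $G_{p_1}$ satisfying Claim 1. Let $\mathcal B$ be the set of big components, and for each $v\in T$ fix $c(v)\in\mathcal B$ within distance $2$ of $v$. Then whp there is no $\mathcal A\subseteq\mathcal B$ such that $S=c^{-1}(\mathcal A)$ and $R=T\setminus S$ both have $\mu$-measure at least $\frac14$ and no path of $G_p$ joins $\bigcup\mathcal A$ to $\bigcup(\mathcal B\setminus\mathcal A)$.

*Proof.* Fix $\mathcal A$ with $\mu(S),\mu(R)\ge\frac14$.

**Step 1: a large boundary.** We find many $v\in S$ with a Hamming neighbor in $R$. Let $X\sim\mu$. Since $\frac14\le\mu(S)\le\frac34$, Efron–Stein gives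
$$\tfrac3{16}\le\mathrm{Var}_\mu(1_S)\le\sum_iE\,\mathrm{Var}_i(1_S).$$
Here $E\,\mathrm{Var}_i(1_S)=E[P(S|X_{-i})(1-P(S|X_{-i}))]=E[1_S(X)(1-P(S|X_{-i}))]$, which is at most the probability that $X\in S$ and some $y\notin S$ differs from $X$ only in coordinate $i$. Each of the $t$ terms is at most the probability that $X\in S$ has some Hamming neighbor outside $S$, so the set of $v\in S$ with a Hamming neighbor outside $S$ has measure at least $\frac3{16t}$.

Such a neighbor lies in $R$ or in $T^c$. For Hamming neighbors $v,y$ we have $\mu(v)/\mu(y)=e^{\theta(\deg v-\deg y)}\le e^C$, and each $y$ has at most $Ct$ Hamming neighbors. So the vertices with a Hamming neighbor in $T^c$ have measure at most $Ct\,e^C\mu(T^c)\le\frac1{16t}$ for $t$ large, by (11). Hence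
$$\partial S=\{v\in S:\ v\text{ has a Hamming neighbor in }R\}$$
has $\mu(\partial S)\ge\frac1{8t}$. As $\partial S\subseteq T$, (10) gives $\mu(v)\le e^{-\Lambda+\theta\beta t}$ on it, so
$$|\partial S|\ge\frac1{8t}e^{\Lambda-\theta\beta t}.$$

**Step 2: disjoint paths.** Each boundary vertex yields a short path between the two classes. For $v\in\partial S$ with Hamming neighbor $y\in R$, go from $c(v)$ to $v$ (at most $2$ steps), from $v$ to $y$ inside one base graph (at most $C-1$ steps, as it is connected of order at most $C$), and from $y$ to $c(y)$ (at most $2$ steps). Here $c(v)\in\mathcal A$ and $c(y)\notin\mathcal A$. So this walk contains a path $P_v$ in $G$ of length at most $C+3$ from $\bigcup\mathcal A$ to $\bigcup(\mathcal B\setminus\mathcal A)$, inside the ball of radius $C+1$ about $v$. Paths belonging to vertices at distance more than $2C+2$ are disjoint, and balls of radius $2C+2$ have at most $(1+Ct)^{2C+2}$ vertices. Choosing greedily, we get at least $|\partial S|(1+Ct)^{-2C-2}$ pairwise vertex-disjoint such paths.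

**Step 3: the failure probability of one $\mathcal A$.** The paths are determined by $G_{p_1}$, and $G_{p_2}$ is independent of it. By (12), each path is open in $G_{p_2}$ with probability at least $(\epsilon/(Ct))^{C+3}$, independently. Multiplying the polynomial factors, with $C'=3C+7$ and $t$ large, the conditional probability that no path of $G_p$ joins the classes is at most
$$\exp\left(-\left(\frac\epsilon{Ct}\right)^{C+3}\frac{e^{\Lambda-\theta\beta t}}{8t(1+Ct)^{2C+2}}\right)\le\exp\left(-t^{-C'}e^{\Lambda-\theta\beta t}\right)\le\exp\left(-t^{-C'}e^{\Lambda-b\epsilon^2t/16}\right),$$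
since $\theta\beta=B\epsilon^3\le\frac{b\epsilon^2}{16}$ for $\epsilon$ small.

**Step 4: union bound.** By (15) there are at most $2^{|\mathcal B|}\le\exp(e^{\Lambda-b\epsilon^2t/8})$ sets $\mathcal A$, so the failure probability is at most
$$\exp\left(e^{\Lambda-b\epsilon^2t/8}-t^{-C'}e^{\Lambda-b\epsilon^2t/16}\right).$$
The first exponential is smaller than the second term by the factor $t^{C'}e^{-b\epsilon^2t/16}\to0$. And by (1) and (9), $\Lambda\ge t(\log2-B_1\epsilon^2)$, so for $\epsilon$ small the second term tends to infinity. Hence the bound tends to $0$. $\square$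

**Proof of Theorem 4.**

**Step 1: one component of $G_p$ is near a constant proportion of $T$.** Group the big components according to the component of $G_p$ containing them, and give each group the mass $\mu(c^{-1}(\text{group}))$. The total mass is $\mu(T)\ge0.9$ for $t$ large. Suppose every group had mass less than $\frac14$. Adding groups one by one until the mass first reaches $\frac14$ would give a union $\mathcal A$ of groups with mass in $[\frac14,\frac12)$, whose complement in $T$ has mass at least $0.4$. No path of $G_p$ joins $\bigcup\mathcal A$ to the other big components, because groups lie in different components of $G_p$. This contradicts Claim 2. So whp some component $Q$ of $G_p$ has a group with $\mu(c^{-1}(\text{group}))\ge\frac14$.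

**Step 2: $Q$ is large.** We convert measure into cardinality. By (10), vertices of $T$ have mass at most $e^{-\Lambda+\theta\beta t}$, so at least $\frac14e^{\Lambda-\theta\beta t}$ vertices of $T$ are within distance $2$ of $Q$. Each vertex of $Q$ is within distance $2$ of at most $(1+Ct)^2$ vertices. With $\theta\beta=B\epsilon^3$ and (9),
$$L_1(G_p)\ge|Q|\ge\frac{e^{\Lambda-B\epsilon^3t}}{4(1+Ct)^2}\ge|G|\,\frac{e^{-B_1\epsilon^2t-B\epsilon^3t}}{4(1+Ct)^2}\ge|G|\,e^{-2B_1\epsilon^2t}$$
for $\epsilon$ small, so that $B\epsilon\le\frac{B_1}2$, and $t$ large. Since $t\le\log|G|/\log2$, the right-hand side is at least $|G|^{1-A\epsilon^2}$ with $A=\frac{2B_1}{\log2}$. $\square$
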